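\title{Flat and Fubini--Study metrics on elliptic curves close to an abelian variety}

\begin{abstract}
An elliptic curve $E\subset\mathbb P^N$ carries two metrics of the same area: the restriction of the Fubini--Study metric and the flat metric. Voisin asked whether the two are uniformly comparable for all elliptic curves close to a given abelian variety $A\subset\mathbb P^N$, where closeness means either that $E$ lies in a small neighborhood of $A$, or that in addition the tangent lines of $E$ are nearly tangent to $A$. We show that for $N\ge 3$ the answer is negative in both senses for every $A$ of positive dimension, even among curves of a fixed isomorphism type: the distortion between the two metrics can grow like a positive power of the degree. For $N=2$ the answer is positive. Conversely, for every $\varepsilon>0$ the distortion is at most $C_A(\deg E)^{\varepsilon}$ once the tangent lines of $E$ are close enough to $A$.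
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $h$ be the Fubini--Study metric on complex projective space $\mathbb P^N$, normalized so that its K\"ahler form $\omega$ represents $c_1(\mathcal O_{\mathbb P^N}(1))$ and so that the area form of $h$ on a complex curve is the restriction of $\omega$. Then every curve $E\subset\mathbb P^N$ has area $\int_E\omega=\deg E$. An \emph{elliptic curve in $\mathbb P^N$} is a smooth connected projective curve $E\subset\mathbb P^N$ of genus one. It is isomorphic to $\mathbb C/\Gamma$ for a lattice $\Gamma$, and it carries two Hermitian metrics of area $\deg E$: the induced metric $h_{|E}$, and the \emph{flat metric} $k_E$, the constant multiple of $|dw|^2$ with this area. Their quotient is a positive function on $E$, and we call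
\[
\beta(E)=\max_{E}\,\max\bigl(h_{|E}/k_E,\;k_E/h_{|E}\bigr)\ \ge 1
\]
the \emph{distortion} of $E$. For constants $0<c\le C$, the condition
\begin{equation}\label{eq:star}
\frac cC\,h_{|E}\le k_E\le\frac Cc\,h_{|E}\quad\text{at every point of }E\tag{$\ast$}
\end{equation}
says exactly that $\beta(E)\le C/c$.

Let $A\subset\mathbb P^N$ be an abelian variety of positive dimension. There are two natural ways for $E$ to be close to $A$. The first is that $E$ lies in a small neighborhood $U$ of $A$; here and below, neighborhoods are taken in the Euclidean topology. The second also controls tangent directions. For a complex manifold $M$ let $\mathbb P(T_M)$ be the space of pairs $(x,\ell)$ with $x\in M$ and $\ell\subset T_xM$ a complex line, so that $\mathbb P(T_A)\subset\mathbb P(T_{\mathbb P^N})$, and let $\widetilde E=\{(x,T_xE):x\in E\}\subset\mathbb P(T_{\mathbb P^N})$ be the tangent lift of $E$. Given a neighborhood $\widetilde U$ of $\mathbb P(T_A)$ in $\mathbb P(T_{\mathbb P^N})$, we call $E$ \emph{$\widetilde U$-close to $A$} if $\widetilde E\subset\widetilde U$.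 The following question was posed by Voisin \cite{Voisin}; the constants are to depend only on $A\subset\mathbb P^N$.

\begin{enumerate}
\item[(i)] Are there a neighborhood $U$ of $A$ in $\mathbb P^N$ and constants $0<c\le C$ such that every elliptic curve $E\subset U$ satisfies \eqref{eq:star}?
\item[(ii)] Are there a neighborhood $\widetilde U$ of $\mathbb P(T_A)$ in $\mathbb P(T_{\mathbb P^N})$ and constants $0<c\le C$ such that every elliptic curve that is $\widetilde U$-close to $A$ satisfies \eqref{eq:star}?
\end{enumerate}

Let $\mathrm{pr}:\mathbb P(T_{\mathbb P^N})\to\mathbb P^N$ be the projection. A curve is $\mathrm{pr}^{-1}(U)$-close to $A$ if and only if it lies in $U$. So a positive answer to (i) gives a positive answer to (ii), and a negative answer to (ii) gives a negative answer to (i).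

One would guess that at least (ii) holds. An elliptic curve contained in $A$ is parametrized by an affine map, by Liouville's theorem, and so its distortion is bounded by a constant depending only on $A$ (Example~\ref{ex:inside}). A curve that follows $A$ to first order ought to behave in nearly the same way. This guess is wrong as soon as $N\ge3$.

\begin{theorem}\label{thm:A}
Let $N\ge3$ and let $A\subset\mathbb P^N$ be any abelian variety of positive dimension. Let $\widetilde U$ be a neighborhood of $\mathbb P(T_A)$ in $\mathbb P(T_{\mathbb P^N})$ and let $E_0$ be any elliptic curve. There are $\delta>0$, $c'>0$ and elliptic curves $E_n\subset\mathbb P^N$ that are $\widetilde U$-close to $A$ and isomorphic to $E_0$, with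
\[
\deg E_n\to\infty\qquad\text{and}\qquad\beta(E_n)\ge c'(\deg E_n)^{\delta/2}.
\]
In particular $\sup\beta(E)=\infty$ over the elliptic curves $E$ that are $\widetilde U$-close to $A$, and both \textup{(i)} and \textup{(ii)} have a negative answer.
\end{theorem}

The line $\mathbb P^1$ contains no abelian variety of positive dimension, so one case remains.

\begin{theorem}\label{thm:B}
Let $N=2$. Then $A$ is a smooth plane cubic, and both \textup{(i)} and \textup{(ii)} have a positive answer. Any constants with $C/c>\beta(A)$ work for suitable $U$ and $\widetilde U$.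
\end{theorem}

The guess above is nevertheless almost right, in the following sense.

\begin{theorem}\label{thm:C}
Let $A\subset\mathbb P^N$ be any abelian variety of positive dimension. There is a constant $C_A$, and for every $\varepsilon>0$ a neighborhood $\widetilde U_\varepsilon$ of $\mathbb P(T_A)$, such that $\beta(E)\le C_A(\deg E)^{\varepsilon}$ for every elliptic curve $E$ that is $\widetilde U_\varepsilon$-close to $A$.
\end{theorem}

Thus for $N\ge3$ the distortion grows like a positive power of the degree in every $\widetilde U$, and the possible exponents tend to $0$ as $\widetilde U$ shrinks to $\mathbb P(T_A)$.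

Section~\ref{sec:mech} fixes conventions and works out by hand the two models behind the proofs: a radial stretch of the plane, which shows how Liouville's theorem fails for almost holomorphic maps, and a Gaussian weight, which shows how positive curvature allows an almost holomorphic object to be corrected with uniform bounds. Theorems~\ref{thm:B}, \ref{thm:A} and \ref{thm:C} are proved in Sections~\ref{sec:cubics}, \ref{sec:construction} and \ref{sec:upper}.

\section{Speed, periods and two models}\label{sec:mech}

\subsection{Conventions}\label{ss:conv}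

We write $w=w_1+iw_2$ for the coordinate on $\mathbb C$, $d\lambda=\frac i2\,dw\wedge d\bar w$ for Lebesgue measure and $D(p,r)$ for the open disc. For a smooth map $\phi$ from an open subset of $\mathbb C$ to a complex manifold with complex structure $J$, put
\[
\phi_w=\tfrac12(\partial_1\phi-J\partial_2\phi),\qquad\phi_{\bar w}=\tfrac12(\partial_1\phi+J\partial_2\phi).
\]
For maps to a complex vector space these are the usual Wirtinger derivatives. If $\Psi$ is holomorphic, then $d\Psi$ commutes with $J$, so $(\Psi\circ\phi)_w=d\Psi(\phi_w)$. If $\phi$ is holomorphic, then $\partial_2\phi=J\partial_1\phi$, so $\phi_{\bar w}=0$ and $\phi_w=\partial_1\phi$, which we denote by $\phi'$. For a holomorphic map $f$ to $\mathbb P^N$ we have $f^*h=|f'|_h^2\,|dw|^2$ and $f^*\omega=|f'|_h^2\,d\lambda$, and we call $|f'|_h$ the \emph{speed} of $f$. In homogeneous coordinates $Z_0,\dots,Z_N$, $\omega=\frac i{2\pi}\partial\bar\partial\log\sum|Z_l|^2$.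

Write $A=V/\Lambda$ with $V$ a complex vector space of dimension $g\ge1$ and $\Lambda$ a lattice, and let $j:V\to\mathbb P^N$ be the projection $V\to A$ followed by the inclusion. It is a $\Lambda$-periodic holomorphic immersion. In linear coordinates, $j^*\omega=\frac i2\sum h_{kl}(z)\,dz_k\wedge d\bar z_l$, and the Hermitian form $h_z=(h_{kl}(z))$ satisfies $h_z(\xi,\xi)=|dj_z\xi|_h^2$. We give $V$ the Hermitian norm $|\cdot|$ obtained by averaging $h_z$ over $z\in A$ with respect to the Haar probability measure, and we take $z_1,\dots,z_g$ orthonormal for it. Then $\omega_0=\frac i2\sum dz_k\wedge d\bar z_k$ is the average of the translates of $\omega_{|A}$. By compactness of $A$ there are constants $0<h_-\le h_+$ with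
\begin{equation}\label{eq:hpm}
h_-|\xi|^2\le|dj_z\xi|_h^2\le h_+|\xi|^2\qquad(z,\xi\in V).
\end{equation}
For a smooth map $G$ from an open subset of $\mathbb C$ to $V$, substituting $dG^k=G^k_w\,dw+G^k_{\bar w}\,d\bar w$ gives
\begin{equation}\label{eq:pullback}
G^*j^*\omega=\bigl(h_G(G_w,G_w)-h_G(G_{\bar w},G_{\bar w})\bigr)\,d\lambda,\qquad G^*\omega_0=\bigl(|G_w|^2-|G_{\bar w}|^2\bigr)\,d\lambda .
\end{equation}
A real-linear map $R:\mathbb C\to V$ is written $R(w)=R_1w+R_2\bar w$ with $R_1,R_2\in V$.

\subsection{Distortion and degree}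

The distortion measures how much the speed of the uniformization varies.

\begin{lemma}\label{lem:speed}
Let $E\subset\mathbb P^N$ be an elliptic curve, $f:\mathbb C\to E=\mathbb C/\Gamma$ its universal cover, and $\kappa_E=\max|f'|_h/\min|f'|_h$. Then $\kappa_E\le\beta(E)\le\kappa_E^2$.
\end{lemma}

\begin{proof}
We have $f^*k_E=k_0|dw|^2$ for a constant $k_0$, and $k_0$ is the mean of $|f'|_h^2$ over $\mathbb C/\Gamma$ because the two metrics have the same area. Now $\beta(E)$ is the larger of $\max|f'|_h^2/k_0$ and $k_0/\min|f'|_h^2$. The product of these two numbers is $\kappa_E^2$, which gives the lower bound. Each of them is at most $\kappa_E^2$, since $\min|f'|_h^2\le k_0\le\max|f'|_h^2$.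
\end{proof}

A smooth map from a torus $\mathbb C/\Gamma$ to $A$ lifts to a smooth map $G:\mathbb C\to V$. For $\gamma\in\Gamma$ the difference $G(w+\gamma)-G(w)$ lies in $\Lambda$ and is continuous in $w$, hence constant, and it is additive in $\gamma$. So it equals $R(\gamma)$ for a unique real-linear $R:\mathbb C\to V$ with $R(\Gamma)\subset\Lambda$, the \emph{period map} of $G$, and $G-R$ is $\Gamma$-periodic. The period map determines the degree.

\begin{lemma}\label{lem:degree}
Let $G:\mathbb C\to V$ be smooth with $G(w+\gamma)=G(w)+R(\gamma)$ for $\gamma\in\Gamma$, where $R$ is real-linear and $R(\Gamma)\subset\Lambda$. Then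
\[
\int_{\mathbb C/\Gamma}(j\circ G)^*\omega=\bigl(|R_1|^2-|R_2|^2\bigr)\operatorname{area}(\mathbb C/\Gamma).
\]
\end{lemma}

\begin{proof}
The integral of a closed $2$-form pulled back to a torus depends only on the homotopy class of the map. For $z\in V$ and $s\in[0,1]$ the maps $sG+(1-s)(R+z)$ have period map $R$, so they descend to a homotopy of maps $\mathbb C/\Gamma\to A$. Hence the left side equals $\int_{\mathbb C/\Gamma}(R+z)^*j^*\omega$ for every $z$. Averaging over $z\in A$ turns this into $\int_{\mathbb C/\Gamma}R^*\omega_0$, which is given by \eqref{eq:pullback}.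
\end{proof}

\begin{example}[curves inside $A$]\label{ex:inside}
Let $E\subset A$ be an elliptic curve with universal cover $f=j\circ G$. Then $G$ is holomorphic and $G'$ is periodic, hence bounded, hence a constant $v$ by Liouville's theorem. By \eqref{eq:hpm}, $h_-|v|^2\le|f'|_h^2\le h_+|v|^2$, and Lemma~\ref{lem:speed} gives $\beta(E)\le h_+/h_-$, whatever the degree of $E$.
\end{example}

\subsection{First model: a radial stretch}\label{ss:stretch}

If $E$ is only close to $A$, we can project it to $A$ by a smooth retraction and lift to a map $G:\mathbb C\to V$ with periods in $\Lambda$. When the tangent lines of $E$ are nearly tangent to $A$, this map is almost holomorphic in the sense that $|G_{\bar w}|\le\eta|G_w|$ with $\eta$ small (Section~\ref{ss:lift}). Question (ii) then asks, roughly, whether $|G_w|$ must still be nearly constant. The following map shows what can go wrong.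

\begin{example}\label{ex:stretch}
Let $0<\delta<1$ and $F_0(w)=w|w|^{-\delta}$ for $w\ne0$. Since $\partial_w\log|w|=1/2w$ and $\partial_{\bar w}\log|w|=1/2\bar w$,
\[
(F_0)_w=\bigl(1-\tfrac\delta2\bigr)|w|^{-\delta},\qquad (F_0)_{\bar w}=-\tfrac\delta2\,|w|^{-\delta}\,\frac w{\bar w}.
\]
So $|(F_0)_{\bar w}|/|(F_0)_w|=\delta/(2-\delta)$ is small and the same everywhere, while $|(F_0)_w|$ is multiplied by $2^{-\delta}$ each time $|w|$ doubles. Across the annulus $1\le|w|\le r$ it changes by the factor $r^{\delta}$, which is as large as we like if $r$ is.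
\end{example}

To see what this gives on a torus, take the smallest case: $g=1$, $V=\mathbb C$, and $\Gamma=n\Lambda$. The map $j$ induces an $n^2$-sheeted covering $\mathbb C/n\Lambda\to A$, of degree $d=n^2\deg A$ and with speed between $\sqrt{h_-}$ and $\sqrt{h_+}$. A disc $|w|<r$ with $r$ proportional to $n$ embeds in $\mathbb C/n\Lambda$. Let $F$ be the identity outside this disc, $r^\delta F_0$ on the annulus $1\le|w|\le r$, and $r^\delta w$ on the unit disc; these formulas agree on the two circles. The map $j\circ F$ has the same periods as $j$, it is almost holomorphic, and its derivative is $r^\delta$ times larger at the center of the disc than outside it. Since $r$ is proportional to $\sqrt d$, this ratio is proportional to $d^{\delta/2}$, the exponent in Theorem~\ref{thm:A}. In other words, a torus of degree $d$ has about $\frac12\log_2d$ dyadic scales, and an almost holomorphic map may deviate from a linear map by a factor $2^{\delta}$ on each of them. The proof of Theorem~\ref{thm:C} shows that nothing worse can happen.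

It remains to make $j\circ F$ holomorphic without destroying this ratio, and this cannot be done inside $A$. Indeed, if $G:\mathbb C\to V$ has period map $R$ and $u$ is $\Gamma$-periodic with $u_{\bar w}=G_{\bar w}$, then $G-u$ is holomorphic with periodic derivative, hence affine; and no such $u$ exists unless the mean $R_2$ of $G_{\bar w}$ vanishes. We must leave $A$. A map to $\mathbb P^N$ is given by $N+1$ sections of a positive line bundle, and we shall correct these sections one at a time.

\subsection{Second model: a Gaussian weight}\label{ss:gauss}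

Let $L$ be a holomorphic line bundle with a Hermitian metric $\langle\,,\rangle$, linear in the first variable, over an open subset of $\mathbb C$ or over a torus $\mathbb C/\Gamma$. Its \emph{Chern connection} is the unique connection $\nabla$ for which $\nabla_{\bar w}$ annihilates holomorphic sections and which is unitary:
\begin{equation}\label{eq:unitary}
\partial_{\bar w}\langle s,t\rangle=\langle\nabla_{\bar w}s,t\rangle+\langle s,\nabla_wt\rangle,\qquad\partial_{w}\langle s,t\rangle=\langle\nabla_{w}s,t\rangle+\langle s,\nabla_{\bar w}t\rangle .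
\end{equation}
If $e$ is a local holomorphic frame and $|e|^2=e^{-\varphi}$, then \eqref{eq:unitary} with $s=t=e$ gives $\nabla_we=-\varphi_we$, so for a function $\hat s$
\begin{equation}\label{eq:frame}
\nabla_{\bar w}(\hat se)=\hat s_{\bar w}\,e,\qquad\nabla_w(\hat se)=(\hat s_w-\varphi_w\hat s)\,e,\qquad[\nabla_w,\nabla_{\bar w}]=\varphi_{w\bar w}=:\kappa .
\end{equation}
The function $\kappa$ is the curvature: the Chern form is $\frac i{2\pi}\partial\bar\partial\varphi=\frac\kappa\pi\,d\lambda$, and on a torus its integral is $\deg L$.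

\begin{example}\label{ex:gauss}
For functions, solutions of $u_{\bar w}=1$ grow with the domain: on the closed disc of radius $r$ such a $u$ is $\bar w$ plus a holomorphic function, so $\frac1{2\pi}\int_0^{2\pi}u(re^{it})e^{it}\,dt=r$ and $\max|u|\ge r$. Now take the trivial bundle over $\mathbb C$ with $|e|^2=e^{-\rho^2|w|^2}$, where $\rho>0$ is a constant, so that $\kappa=\rho^2$. If $a=\hat ae$ is a holomorphic section, then $\nabla_{\bar w}\nabla_wa=\nabla_w\nabla_{\bar w}a-\kappa a=-\rho^2a$, so
\[
u=-\rho^{-2}\nabla_wa=(\bar w\hat a-\rho^{-2}\hat a')\,e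
\]
solves $\nabla_{\bar w}u=a$, with the pointwise bound $|u|=\rho^{-2}|\nabla_wa|$. The size of the domain plays no role; the only length that enters is $1/\rho$.
\end{example}

Lemma~\ref{lem:dbar} extends this to arbitrary right-hand sides and to a curvature comparable to $\rho^2$ with $\rho$ slowly varying.

\section{Plane cubics}\label{sec:cubics}

We prove Theorem~\ref{thm:B}. The reason for the positive answer is that in $\mathbb P^2$ the degree of an elliptic curve is fixed, so that compactness applies.

Let $N=2$. Since $\mathbb P^2$ is not a torus, $A$ is a curve, smooth of genus one. A smooth plane curve of degree $d$ has genus $\frac12(d-1)(d-2)$, so $A$ and all elliptic curves in $\mathbb P^2$ are cubics. For a cubic form $P$ let $E_P$ be its zero set, and let $\mathcal B$ be the open set of cubic forms $P\neq0$ for which $\nabla P=(\partial_0P,\partial_1P,\partial_2P)$ does not vanish on $E_P$. These are the equations of smooth cubics. The function $\Phi_P=|\nabla P(Z)|^2/|Z|^4$ is well defined on $\mathbb P^2$ and positive on $E_P$.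

\begin{lemma}\label{lem:cubic}
For $P\in\mathcal B$ and $E=E_P$,
\[
\frac{h_{|E}}{k_E}=\Phi_P\cdot\frac13\int_E\frac{\omega}{\Phi_P}.
\]
The function $P\mapsto\beta(E_P)$ is continuous on $\mathcal B$.
\end{lemma}

\begin{proof}
Let $\Omega=Z_0\,dZ_1\wedge dZ_2-Z_1\,dZ_0\wedge dZ_2+Z_2\,dZ_0\wedge dZ_1$. The quotient $\Omega/P$ is a meromorphic $2$-form on $\mathbb P^2$ with a simple pole along $E$. Its residue $\alpha$ is the $1$-form on $E$ defined by writing $\Omega/P=\frac{dp}p\wedge\tilde\alpha$ near a point of $E$, with $p$ a local equation of $E$, and restricting $\tilde\alpha$ to $E$; the result does not depend on the choices. In the chart $Z=(1,u,v)$, with $p(u,v)=P(1,u,v)$, we have $\Omega/P=du\wedge dv/p$, so $\alpha=dv/p_u=-du/p_v$ on $E$.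

A unitary change of the coordinates $Z$ multiplies $\Omega$ by its determinant, so it preserves $|\alpha|^2$, and it preserves $h$ and $\Phi_P$. We may therefore examine a given point of $E$ in coordinates where it is $(1,0,0)$. Near it $\alpha$ is holomorphic and nonzero, since $v$ is a coordinate on $E$ where $p_u\ne0$ and $u$ is one where $p_v\ne0$. At the point itself $\omega=\frac i{2\pi}(du\wedge d\bar u+dv\wedge d\bar v)$, so on $T E$
\[
h=\tfrac1\pi\bigl(|du|^2+|dv|^2\bigr)=\tfrac1\pi\bigl(|p_u|^2+|p_v|^2\bigr)|\alpha|^2=\tfrac1\pi\,\Phi_P\,|\alpha|^2,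
\]
because $\partial_0P=3P=0$ there by Euler's identity. A holomorphic $1$-form on $\mathbb C/\Gamma$ is a constant multiple of $dw$, so $\Phi_P^{-1}h_{|E}=\frac1\pi|\alpha|^2$ is flat. Its area is $\int_E\omega/\Phi_P$ and that of $k_E$ is $3$, which gives the formula.

The family $\mathcal E=\{(P,x):x\in E_P\}\to\mathcal B$ is a proper submersion, so by Ehresmann's theorem it is, locally over $\mathcal B$, smoothly a product. Hence $\int_{E_P}\omega/\Phi_P$ is continuous in $P$, the quotient $h_{|E}/k_E$ is a continuous positive function on $\mathcal E$, and its maximum and minimum over the compact fibers are continuous in $P$.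
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $A=E_{P_0}$ and $C/c>\beta(A)$. Suppose that no neighborhood $U$ has the property in (i). Then there are $P_n\in\mathcal B$ with $E_{P_n}$ in the $1/n$-neighborhood of $A$ and $\beta(E_{P_n})>C/c$. Normalize the coefficient vector of $P_n$ to have norm $1$ and pass to a subsequence converging to a cubic form $P\ne0$. Let $x$ be a zero of $P$ and choose a line through $x$ on which $P$ does not vanish identically. By Hurwitz's theorem on this line, $x$ is a limit of zeros of the $P_n$, so $x\in A$. Thus the zero set of each irreducible factor of $P$ is a curve contained in the irreducible curve $A$, hence equal to $A$, and by the Nullstellensatz the factor is proportional to $P_0$. As both $P$ and $P_0$ have degree $3$, $P$ is a nonzero multiple of $P_0$. Lemma~\ref{lem:cubic} gives $\beta(E_{P_n})\to\beta(A)<C/c$, a contradiction. So (i) holds for some $U$, and (ii) holds with $\widetilde U=\mathrm{pr}^{-1}(U)$.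
\end{proof}

\section{Curves of large distortion}\label{sec:construction}

We prove Theorem~\ref{thm:A}. We may assume that $\widetilde U$ is open. The choices are made in this order: a number $\delta\in(0,\frac14]$, small in terms of $A$ and $\widetilde U$; then a period map $R$ and an integer $m$; then a large integer $n$. In this section $C$ denotes a constant depending only on $A\subset\mathbb P^N$, which may change from line to line. It never depends on $\delta$, $E_0$, $R$, $m$ or $n$, and this uniformity is the point of every estimate below.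

\subsection{An almost holomorphic map to $A$}

\emph{Periods.} In Section~\ref{ss:stretch} the torus was a covering of $A$. In general there may be no nonconstant holomorphic map $E_0\to A$, so we use a period map that is only nearly complex-linear. Write $E_0=\mathbb C/\Gamma_0$ with $\Gamma_0=\mathbb Z+\mathbb Z\tau$, and fix $v\in V$ with $|v|=1$. The real-linear map $R$ with $R(1)=p_1$ and $R(\tau)=p_2$ has
\[
R_1=\frac{p_2-\bar\tau p_1}{\tau-\bar\tau},\qquad R_2=\frac{\tau p_1-p_2}{\tau-\bar\tau},
\]
and $(p_1,p_2)=(v,\tau v)$ gives $(R_1,R_2)=(v,0)$. Since $\Lambda\otimes\mathbb Q$ is dense in $V$, we can choose $p_1,p_2\in\Lambda\otimes\mathbb Q$ with $|R_1-v|\le\delta$ and $|R_2|\le\delta$. Choose an integer $m\ge1$ with $mp_1,mp_2\in\Lambda$, and for $n\ge1$ put $\Gamma=nm\Gamma_0$ and $X=\mathbb C/\Gamma$. Then $R(\Gamma)\subset\Lambda$ and $X\cong E_0$. Let $2r_0$ be the length of a shortest nonzero vector of $\Gamma_0$ and $T=\log(nmr_0)$, with $n$ so large that $T>4$. The $\Gamma$-translates of the disc $D(0,e^T)$ are disjoint.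

\emph{The stretch.} We smooth the piecewise defined map of Section~\ref{ss:stretch}, because second derivatives will be needed. Let $\theta:\mathbb R\to[0,\infty)$ be smooth, zero on a neighborhood of $[T,\infty)$, constant on a neighborhood of $(-\infty,0]$, with
\[
-\delta\le\theta'\le0,\qquad|\theta''|\le\delta,\qquad\theta'=-\delta\ \text{ on }[2,T-2].
\]
Such a function exists: $\theta'$ has to pass between $0$ and $-\delta$ with slope at most $\delta$ on intervals of length slightly less than $2$. Put $S=\theta(0)\ge\delta(T-4)$. On $D(0,e^T)$ let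
\[
F(w)=w\,\rho(w),\qquad\rho(w)=e^{\theta(\log|w|)}\ge1 .
\]
Extend by $F(w+\gamma)=F(w)+\gamma$ and $\rho(w+\gamma)=\rho(w)$ to the translated discs, and by $F(w)=w$, $\rho=1$ elsewhere. Near $0$ we have $F=e^Sw$ and $\rho=e^S$, and near the circle $|w|=e^T$ we have $F=w$ and $\rho=1$, so $F$ and $\rho$ are smooth on $\mathbb C$. On the punctured disc, with $\theta',\theta''$ evaluated at $\log|w|$,
\[
F_w=\rho\Bigl(1+\frac{\theta'}2\Bigr),\qquad F_{\bar w}=\rho\,\theta'\frac{w}{2\bar w},\qquad(\log\rho)_{w\bar w}=\frac{\theta''}{4|w|^2},\qquad|\nabla\log\rho|=\frac{|\theta'|}{|w|},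
\]
\[
wF_{ww}=\bar wF_{w\bar w}=\rho\Bigl(\frac{\theta'}2\Bigl(1+\frac{\theta'}2\Bigr)+\frac{\theta''}4\Bigr),\qquad F_{\bar w\bar w}=\rho\,\frac{w}{\bar w^2}\Bigl(\frac{\theta'^2+\theta''}4-\frac{\theta'}2\Bigr),
\]
where $\nabla\log\rho$ is the Euclidean gradient. Both brackets in the last line are at most $\frac34\delta+\frac14\delta^2\le\delta$ in absolute value, and $\theta'=\theta''=0$ for $|w|\le1$. Hence everywhere on $\mathbb C$
\begin{equation}\label{eq:F}
\begin{gathered}
|F_w-\rho|\le\tfrac\delta2\rho,\qquad|F_{\bar w}|\le\tfrac\delta2\rho,\qquad|F_{ww}|,|F_{w\bar w}|,|F_{\bar w\bar w}|\le\delta\rho,\\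
|\nabla\log\rho|\le\delta,\qquad|(\log\rho)_{w\bar w}|\le\tfrac\delta4 .
\end{gathered}
\end{equation}

\emph{The map.} Let $G=R\circ F=R_1F+R_2\bar F:\mathbb C\to V$. Then $G_w=R_1F_w+R_2\overline{F_{\bar w}}$ and $G_{\bar w}=R_1F_{\bar w}+R_2\overline{F_w}$. From \eqref{eq:F}, $|G_w-\rho v|\le(1+\delta)\frac\delta2\rho+\delta\rho+\frac{\delta^2}2\rho$ and $|G_{\bar w}|\le(1+\delta)\frac\delta2\rho+\delta(1+\frac\delta2)\rho$, and each second derivative of $G$ is at most $(|R_1|+|R_2|)\delta\rho$. Using $\delta\le\frac14$ and $\rho\ge1$,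
\begin{equation}\label{eq:G}
|G_w-\rho v|\le2\delta\rho,\qquad|G_{\bar w}|\le2\delta\rho,\qquad|G_{w\bar w}|,|G_{\bar w\bar w}|\le2\delta\rho^2 .
\end{equation}
Since $G(w+\gamma)=G(w)+R(\gamma)$, the map $f_0=j\circ G$ descends to a smooth map $X\to\mathbb P^N$ with image in $A$. It moves in the direction $v$ with speed about $\rho$, which is $e^S$ at the center of the disc and $1$ on its boundary. The natural unit of length at a point $p$ is $1/\rho(p)$, and \eqref{eq:G} says that in this unit $G$ is holomorphic up to an error of order $\delta$, together with one derivative.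

\subsection{The line bundle and its sections}

Give $\mathcal O(1)$ its standard metric, for which the coordinate sections satisfy $\sum|Z_l|^2=1$ and the Chern form is $\omega$. Let $L=f_0^*\mathcal O(1)$, with the pulled-back metric and the pulled-back unitary connection $\nabla$. Although $f_0$ is not holomorphic, $L$ has a natural holomorphic structure. In a smooth local frame $e_1$ we have $\nabla_{\bar w}e_1=\gamma_1e_1$ for a function $\gamma_1$; solving $\phi_{\bar w}=\gamma_1$ locally, we get a frame $e^{-\phi}e_1$ annihilated by $\nabla_{\bar w}$, and two such frames differ by a holomorphic function. Declaring these frames holomorphic makes $L$ a holomorphic line bundle on $X$ with Chern connection $\nabla$.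

The curvature of a pulled-back connection is the pullback of the curvature, so $\frac\kappa\pi\,d\lambda=f_0^*\omega$. Lemma~\ref{lem:degree} gives
\begin{equation}\label{eq:degL}
\deg L=d_0n^2,\qquad d_0=\bigl(|R_1|^2-|R_2|^2\bigr)m^2\operatorname{area}(\mathbb C/\Gamma_0)>0,
\end{equation}
where $d_0$ does not depend on $n$ and is positive because $(1-\delta)^2-\delta^2>0$. Pointwise, \eqref{eq:pullback}, \eqref{eq:hpm} and \eqref{eq:G} give
\[
h_-(1-2\delta)^2\rho^2-4h_+\delta^2\rho^2\le\kappa/\pi\le h_+(1+2\delta)^2\rho^2 .
\]
Put $c_0=\pi h_-/8$, $C_0=3\pi h_+$ and $\delta_0=\min\bigl(\frac14,\,c_0,\,(h_-/32h_+)^{1/2}\bigr)$. For $\delta\le\delta_0$,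
\begin{equation}\label{eq:kappa}
c_0\rho^2\le\kappa\le C_0\rho^2 .
\end{equation}

Let $\sigma_l=f_0^*Z_l$, so that $\sum|\sigma_l|^2=1$ and $f_0=[\sigma_0:\dots:\sigma_N]$. We measure how far the $\sigma_l$ are from holomorphic. On $V$ we have $\nabla(j^*Z_l)=\sum_kY_{kl}\,dz_k$, with no $d\bar z_k$ terms since $Z_l$ and $j$ are holomorphic. The forms $dz_k$ descend to $A$, so the $Y_{kl}$ are pullbacks of smooth sections of $\mathcal O(1)_{|A}$, and they and their covariant derivatives along the $\partial/\partial z_k$, $\partial/\partial\bar z_k$ are bounded by $C$. Pulling back by $G$,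
\[
\nabla_w\sigma_l=\sum_kG^k_w\,G^*Y_{kl},\qquad a_l:=\nabla_{\bar w}\sigma_l=\sum_kG^k_{\bar w}\,G^*Y_{kl},
\]
and $|\nabla_wG^*Y_{kl}|+|\nabla_{\bar w}G^*Y_{kl}|\le C(|G_w|+|G_{\bar w}|)\le C\rho$. By \eqref{eq:G} and the product rule,
\begin{equation}\label{eq:sigma}
|\nabla_w\sigma_l|\le C\rho,\qquad|a_l|\le C\delta\rho,\qquad|\nabla_wa_l|+|\nabla_{\bar w}a_l|\le C\delta\rho^2 .
\end{equation}

\subsection{Solving $\bar\partial$ with bounds independent of the torus}

We want $u_l$ with $\nabla_{\bar w}u_l=a_l$ and $u_l$ small in $C^1$, measured in the unit $1/\rho$, although the torus is arbitrarily large and $\rho$ has unbounded oscillation. An $L^2$ estimate on $X$ would involve the total area, so we look for a solution that can be bounded by the maximum principle.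

\begin{lemma}\label{lem:dbar}
Let $L$ be a Hermitian holomorphic line bundle on a torus $X=\mathbb C/\Gamma$, with Chern connection $\nabla$ and curvature $\kappa$. Let $0<c_0\le C_0$ and let $\rho:X\to[1,\infty)$ be smooth with
\[
c_0\rho^2\le\kappa\le C_0\rho^2,\qquad|\nabla\log\rho|\le\tfrac14,\qquad|(\log\rho)_{w\bar w}|\le\tfrac{c_0}4\rho^2 .
\]
Let $a$ be a smooth section of $L$ and $Q=\sup_X\bigl(|a|/\rho+(|\nabla_wa|+|\nabla_{\bar w}a|)/\rho^2\bigr)$. There is a smooth section $u$ of $L$ with
\[
\nabla_{\bar w}u=a,\qquad|u|\le C'Q,\qquad|\nabla_wu|\le C'Q\rho,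
\]
where $C'$ depends only on $c_0$ and $C_0$.
\end{lemma}

As in Example~\ref{ex:gauss}, we seek $u$ as a $w$-derivative of an auxiliary section. The powers of $\rho$ are dictated by the metric $\rho^2|dw|^2$, in which $L$ has curvature of size one. For a section $b$ with the form $b\,\rho\,d\bar w$ of pointwise norm $|b|$ in this metric, integration by parts gives $\int\langle\nabla_{\bar w}s,\rho b\rangle\,d\lambda=\int\langle s,-\rho^{-2}\nabla_w(\rho b)\rangle\rho^2d\lambda$. So the adjoint of $\bar\partial$ sends $b\,\rho\,d\bar w$ to $-\rho^{-2}\nabla_w(\rho b)$, and we look for $u$ of this form.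

\begin{proof}
In this proof $C'$ denotes constants depending only on $c_0,C_0$.

\emph{Existence.} Let $\psi=\log\rho$, $\nabla'_w=\nabla_w+\psi_w$ and $\nabla'_{\bar w}=\nabla_{\bar w}-\psi_{\bar w}$, so that
\[
\nabla_w(\rho s)=\rho\nabla'_ws,\qquad\nabla_{\bar w}(\rho^{-1}s)=\rho^{-1}\nabla'_{\bar w}s .
\]
Since $\overline{\psi_w}=\psi_{\bar w}$, the added terms cancel in \eqref{eq:unitary}, so $\nabla'$ satisfies \eqref{eq:unitary} too. In particular $-\nabla'_{\bar w}$ is the formal adjoint of $\nabla'_w$ in $L^2(X,d\lambda)$, and conversely. Its curvature is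
\[
\kappa':=[\nabla'_w,\nabla'_{\bar w}]=\kappa-2\psi_{w\bar w}\ge\tfrac{c_0}2\rho^2 .
\]
The operator $P=-\nabla'_{\bar w}\nabla'_w$ is formally self-adjoint, and elliptic since its leading part is $-\frac14\Delta$. Writing $P=-\nabla'_w\nabla'_{\bar w}+\kappa'$ and integrating by parts,
\[
\langle Pb,b\rangle_{L^2}=\|\nabla'_{\bar w}b\|_{L^2}^2+\int_X\kappa'|b|^2\,d\lambda,
\]
so $P$ is injective. A formally self-adjoint elliptic operator on a compact manifold maps smooth sections onto the smooth sections orthogonal to its kernel. Hence there is a smooth $b$ with $Pb=\rho a$. Put $u=-\rho^{-1}\nabla'_wb$. Then $\nabla_{\bar w}u=-\rho^{-1}\nabla'_{\bar w}\nabla'_wb=a$.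

\emph{Bound for $b$.} We have $\nabla'_{\bar w}\nabla'_wb=-\rho a$ and $\nabla'_w\nabla'_{\bar w}b=\kappa'b-\rho a$, so by \eqref{eq:unitary}
\[
\partial_w\partial_{\bar w}|b|^2=\langle\nabla'_w\nabla'_{\bar w}b,b\rangle+|\nabla'_{\bar w}b|^2+|\nabla'_wb|^2+\langle b,\nabla'_{\bar w}\nabla'_wb\rangle\ge\kappa'|b|^2-2\rho|a||b| .
\]
At a maximum point of $|b|^2$ the left side, a quarter of the Laplacian, is at most $0$, so there $|b|\le2\rho|a|/\kappa'\le4Q/c_0$. Thus $|b|\le C'Q$ on $X$. This is the only global step, and the only one that uses the lower bound on the curvature. What remains is interior regularity on discs of radius comparable to $1/\rho$.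

\emph{Local $L^2$ bound for $u$.} Work on the universal cover. Fix $p\in\mathbb C$ and let $\rho_p=\rho(p)\ge1$. The disc $D(p,2/\rho_p)$ has radius at most $2$, so on it $|\log\rho-\log\rho_p|\le\frac12<\log2$, that is, $\frac12\le\rho/\rho_p\le2$. Let $\chi$ be smooth with compact support in this disc, $0\le\chi\le1$, $\chi=1$ on $D(p,1/\rho_p)$, $|\nabla\chi|\le2\rho_p$. Integrating by parts and using $2xy\le\frac12x^2+2y^2$,
\begin{align*}
\int\chi^2|\nabla'_wb|^2\,d\lambda&=-\int\bigl\langle2\chi\chi_{\bar w}\nabla'_wb-\chi^2\rho a,\;b\bigr\rangle\,d\lambda\\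
&\le\frac12\int\chi^2|\nabla'_wb|^2\,d\lambda+2\int|\chi_{\bar w}|^2|b|^2\,d\lambda+\int\chi^2\rho|a||b|\,d\lambda .
\end{align*}
The last two integrands are at most $C'\rho_p^2Q^2$ on a disc of area $4\pi/\rho_p^2$. So $\int_{D(p,1/\rho_p)}|\nabla'_wb|^2\,d\lambda\le C'Q^2$. In the coordinate $\zeta=\rho_p(w-p)$ we have $d\lambda(\zeta)=\rho_p^2\,d\lambda(w)$, and $\rho_p|u|\le2|\nabla'_wb|$, so
\[
\int_{|\zeta|<1}|u|^2\,d\lambda(\zeta)\le C'Q^2 .
\]

\emph{A good frame.} To pass to functions we need a holomorphic frame whose norm is controlled together with one derivative. On $|\zeta|<2$ let $\tilde\kappa=\kappa/\rho_p^2$, so $0\le\tilde\kappa\le4C_0$, and let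
\[
\varphi(\zeta)=\frac2\pi\int_{|\zeta'|<2}\tilde\kappa(\zeta')\log|\zeta-\zeta'|\,d\lambda(\zeta').
\]
Since $\partial_\zeta\partial_{\bar\zeta}\log|\zeta|$ is $\frac\pi2$ times the Dirac mass at $0$, $\varphi$ is smooth on $|\zeta|<2$ with $\varphi_{\zeta\bar\zeta}=\tilde\kappa$. Moreover $|\varphi|+|\varphi_\zeta|\le C'$ there, because $|\log|\zeta''||$ and $1/|\zeta''|$ are integrable on $|\zeta''|<4$. Let $e_0$ be any holomorphic frame of $L$ over the disc. By \eqref{eq:frame}, $(-\log|e_0|^2)_{\zeta\bar\zeta}=\kappa/\rho_p^2=\tilde\kappa$, so $-\log|e_0|^2-\varphi$ is harmonic and equals $2\operatorname{Re}H$ with $H$ holomorphic. Then $e=e^He_0$ is a holomorphic frame with $|e|^2=e^{-\varphi}$, and $1/C'\le|e|\le C'$.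

\emph{Pointwise bounds.} Write $u=\hat u\,e$ and $\rho_p^{-1}a=\hat a\,e$. As $\nabla_\zeta=\rho_p^{-1}\nabla_w$ and $\nabla_{\bar\zeta}=\rho_p^{-1}\nabla_{\bar w}$, formula \eqref{eq:frame} gives
\[
\hat u_{\bar\zeta}=\hat a,\qquad\hat a_{\bar\zeta}\,e=\rho_p^{-2}\nabla_{\bar w}a,\qquad(\hat a_\zeta-\varphi_\zeta\hat a)\,e=\rho_p^{-2}\nabla_wa,
\]
so $|\hat a|+|\hat a_\zeta|+|\hat a_{\bar\zeta}|\le C'Q$ on $|\zeta|<1$. Fix once and for all a smooth $\chi_1$ with compact support in $|\zeta|<1$ and equal to $1$ on $|\zeta|\le\frac34$, and let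
\[
\hat u_1(\zeta)=\frac1\pi\int\frac{(\chi_1\hat a)(\zeta-\zeta')}{\zeta'}\,d\lambda(\zeta').
\]
Since $1/\pi\zeta$ is the fundamental solution of $\partial_{\bar\zeta}$, we have $(\hat u_1)_{\bar\zeta}=\chi_1\hat a$. For $|\zeta|<1$ only $|\zeta'|<2$ contributes and derivatives fall on $\chi_1\hat a$, so $|\hat u_1|+|(\hat u_1)_\zeta|\le C'Q$. The function $\hat u-\hat u_1$ is holomorphic on $|\zeta|<\frac34$ with $L^2$ norm at most $C'Q$. The mean value property bounds it by $C'Q$ on $|\zeta|\le\frac12$, and Cauchy's estimate then bounds its derivative at $0$ by $C'Q$. Therefore $|u(p)|=|\hat u\,e|(0)\le C'Q$ and $|\nabla_wu(p)|=\rho_p|(\hat u_\zeta-\varphi_\zeta\hat u)e|(0)\le C'Q\rho_p$.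
\end{proof}

For $\delta\le\delta_0$ the hypotheses of Lemma~\ref{lem:dbar} hold by \eqref{eq:F} and \eqref{eq:kappa}, and \eqref{eq:sigma} gives $Q\le C\delta$ for $a=a_l$. Let $u_l$ be the solution. Then $s_l=\sigma_l-u_l$ is a holomorphic section of $L$, and there is a constant $C_1$ depending only on $A$ with
\begin{equation}\label{eq:s}
|s_l-\sigma_l|\le C_1\delta,\qquad|\nabla_w(s_l-\sigma_l)|\le C_1\delta\rho\qquad(0\le l\le N).
\end{equation}

\subsection{Closeness to $A$ and speed}

We shall perturb the $s_l$ once more, so we state the geometric consequence of \eqref{eq:s} with some room.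

\begin{lemma}\label{lem:close}
There is $\delta_1\in(0,\delta_0]$, depending only on $A$, $v$ and $\widetilde U$, with the following property. Let $\delta\le\delta_1$ and let $t_0,\dots,t_N$ be holomorphic sections of $L$ with $|t_l-\sigma_l|\le(C_1+1)\delta$ and $|\nabla_w(t_l-\sigma_l)|\le(C_1+1)\delta\rho$. Then the $t_l$ have no common zero, $f=[t_0:\dots:t_N]:X\to\mathbb P^N$ is a holomorphic immersion, $(f(w),\mathbb Cf'(w))\in\widetilde U$ for all $w$, and
\begin{equation}\label{eq:speed}
\tfrac12\sqrt{h_-}\;\rho\le|f'|_h\le2\sqrt{h_+}\;\rho .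
\end{equation}
\end{lemma}

\begin{proof}
Fix $w_0$ and a unitary frame $e$ of $L$ near $w_0$ with $\nabla e=0$ at $w_0$. (If $e_1$ is a unitary frame, $\nabla e_1=i\vartheta_1e_1$ with $\vartheta_1$ a real $1$-form; take $e=e^{-i\ell}e_1$ with $\ell$ real and $d\ell=\vartheta_1$ at $w_0$.) Write $\sigma_l=\mu_le$ and $t_l=\nu_le$, which defines smooth $\mathbb C^{N+1}$-valued functions $\mu,\nu$. At $w_0$ covariant derivatives are ordinary derivatives, so by \eqref{eq:sigma} and the hypothesis
\[
|\mu|=1,\qquad|\mu_w|\le C\rho,\qquad|\nu-\mu|\le C\delta,\qquad|\nu_w-\mu_w|\le C\delta\rho\qquad\text{at }w_0 .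
\]
Take $\delta$ so small that $|\nu-\mu|\le\frac12$. Then $\nu(w_0)\ne0$, so $f$ is defined. Let $\Pi:\mathbb C^{N+1}\setminus\{0\}\to\mathbb P^N$ be the projection. Near $w_0$ we have $\Pi\circ\mu=f_0=j\circ G$ and $\Pi\circ\nu=f$, and the chain rule of Section~\ref{ss:conv} gives $d\Pi_\mu(\mu_w)=dj_G(G_w)$ and $d\Pi_\nu(\nu_w)=f'$.

Fix a Riemannian metric on the manifold $T_{\mathbb P^N}$, with distance $\operatorname{dist}$. The smooth map $(Z,\xi)\mapsto d\Pi_Z(\xi)\in T_{\mathbb P^N}$ has bounded derivative on the compact set $\{\frac12\le|Z|\le2,\ |\xi|\le C\}$, which contains the segment from $(\mu,\mu_w/\rho)$ to $(\nu,\nu_w/\rho)$, of length at most $C\delta$. The smooth map $(z,\xi)\mapsto dj_z(\xi)$ is $\Lambda$-periodic in $z$, so it has bounded derivative on $V\times\{|\xi|\le2\}$, and $|G_w/\rho-v|\le2\delta$. Together,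
\begin{equation}\label{eq:dist}
\operatorname{dist}\bigl(f'/\rho,\;dj_G(v)\bigr)\le C\delta\qquad\text{at every point of }X .
\end{equation}
The set $\Sigma=\{dj_z(v):z\in V\}\subset T_{\mathbb P^N}$ is compact. Its elements are nonzero vectors tangent to $A$, of $h$-norm in $[\sqrt{h_-},\sqrt{h_+}]$. The set $\mathcal O$ of vectors $\xi\in T_x\mathbb P^N$, $x\in\mathbb P^N$, with $\frac12\sqrt{h_-}<|\xi|_h<2\sqrt{h_+}$ and $(x,\mathbb C\xi)\in\widetilde U$ is open and contains $\Sigma$, so it contains the $\epsilon_0$-neighborhood of $\Sigma$ for some $\epsilon_0>0$. If $C\delta<\epsilon_0$ in \eqref{eq:dist}, then $f'/\rho\in\mathcal O$ everywhere, which is the assertion.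
\end{proof}

\subsection{Removing double points}

The map $[s_0:\dots:s_N]$ is an immersion, but it need not be injective. Here, and only here, we use $N\ge3$.

\begin{lemma}\label{lem:inj}
Let $L$ be a holomorphic line bundle of degree $d\ge3$ on a torus $X$, let $W=H^0(X,L)$, and let $N\ge3$. For $t=(t_0,\dots,t_N)$ outside a subset of measure zero of $W^{N+1}$, the $t_l$ have no common zero and $[t_0:\dots:t_N]$ is injective.
\end{lemma}

\begin{proof}
By Riemann--Roch in genus one, a line bundle of positive degree $d'$ has a $d'$-dimensional space of sections. For $x\ne y$ in $X$, the evaluation $W\to L_x\oplus L_y$ has kernel $H^0(X,L(-x-y))$ of dimension $d-2$, so it is onto.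

Call $t$ bad if the conclusion fails. Then there are $x\ne y$ such that, after choosing bases of $L_x$ and $L_y$, the vectors $t(x),t(y)\in\mathbb C^{N+1}$ are linearly dependent. Equivalently, there is a nonzero linear form $\ell$ on $L_x\oplus L_y$ with $\ell(t_l(x),t_l(y))=0$ for all $l$. The triples $(x,y,[\ell])$ form a complex manifold $B$ of dimension $3$, a $\mathbb P^1$-bundle over the complement of the diagonal in $X\times X$. For each triple, $s\mapsto\ell(s(x),s(y))$ is a nonzero linear form on $W$, by surjectivity of evaluation; the kernels form a subbundle $\mathcal H\subset B\times W$ of hyperplanes. The bad tuples are the image in $W^{N+1}$ of the total space of $\mathcal H^{\oplus(N+1)}$, a complex manifold of dimension $3+\dim W^{N+1}-(N+1)$. This is less than $\dim W^{N+1}$ when $N\ge3$, and the image of a manifold under a smooth map to a manifold of larger dimension has measure zero.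
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Fix $\delta=\delta_1$, then $R$ and $m$, and let $n$ be so large that $T>4$ and $d_0n^2\ge3$. The function $s\mapsto\sup|s|+\sup|\nabla_ws|$ is a norm on the finite-dimensional space $W$. By Lemma~\ref{lem:inj} there is a tuple $t$ defining an injective map $f$, with $|t_l-s_l|\le\delta$ and $|\nabla_w(t_l-s_l)|\le\delta\le\delta\rho$. By \eqref{eq:s}, Lemma~\ref{lem:close} applies to $t$. So $f$ is an injective immersion of the compact curve $X$, that is, an embedding, and $E_n=f(X)$ is an elliptic curve isomorphic to $E_0$ and $\widetilde U$-close to $A$. Since $f^*\mathcal O(1)\cong L$, \eqref{eq:degL} gives $\deg E_n=d_0n^2\to\infty$. Finally $\rho=e^S$ at $0$ and $\rho=1$ on $|w|=e^T$, so Lemma~\ref{lem:speed} and \eqref{eq:speed} give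
\[
\beta(E_n)\ge\frac14\sqrt{\frac{h_-}{h_+}}\;e^{S}\ge\frac14\sqrt{\frac{h_-}{h_+}}\;e^{-4\delta}(nmr_0)^{\delta}=c'(\deg E_n)^{\delta/2}
\]
with $c'=\frac14\sqrt{h_-/h_+}\;e^{-4\delta}\bigl(mr_0/\sqrt{d_0}\bigr)^{\delta}$ independent of $n$. This answers (ii) in the negative, and (i) follows by taking $\widetilde U=\mathrm{pr}^{-1}(U)$.
\end{proof}

\begin{remark}
For $N=2$, Lemma~\ref{lem:close} still applies to $t=s$ and produces holomorphic immersions $X\to\mathbb P^2$ with tangent lines in $\widetilde U$ and speed comparable to $\rho$. They are not injective when $d_0n^2>3$, since an embedded elliptic curve in $\mathbb P^2$ has degree $3$. So the positive answer for $N=2$ comes only from the requirement that $E$ be embedded.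
\end{remark}

\section{An upper bound for the distortion}\label{sec:upper}

We prove Theorem~\ref{thm:C}. The plan is to show that the lift of a curve close to $A$ is nearly linear on every disc, with an error small relative to its oscillation on that disc. The oscillation then nearly doubles when the radius doubles. The speed at a point is read off at the scale where the oscillation is $1$, the degree controls the oscillation at the scale of the shortest period, and the number of doublings between the two is of order $\log\deg E$.

\subsection{The lift of a close curve}\label{ss:lift}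

By the tubular neighborhood theorem there are an open neighborhood $U_0$ of $A$ and a smooth retraction $\pi$ onto $A$, defined near the compact set $\overline{U_0}$, such that $\pi_{|U_0}$, viewed as a map to $\mathbb P^N$, is homotopic to the inclusion. Fix them. Identify $T_A$ with $A\times V$, so that $d\pi$ takes values in $V$, and split it into complex-linear and antilinear parts,
\[
\partial\pi(\xi)=\tfrac12\bigl(d\pi(\xi)-i\,d\pi(J\xi)\bigr),\qquad\bar\partial\pi(\xi)=\tfrac12\bigl(d\pi(\xi)+i\,d\pi(J\xi)\bigr).
\]
For $\xi$ tangent to $A$, so is $J\xi$, and $d\pi$ is the identity on such vectors; hence $\partial\pi(\xi)=\xi$ and $\bar\partial\pi(\xi)=0$. For $\eta\in(0,1)$ let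
\[
\mathcal N_\eta=\bigl\{(x,\mathbb C\xi):\ x\in U_0,\ 0\ne\xi\in T_x\mathbb P^N,\ \operatorname{dist}(x,A)<\eta,\ |\bar\partial\pi(\xi)|<\eta\,|\partial\pi(\xi)|\bigr\},
\]
where $\operatorname{dist}$ is now the Fubini--Study distance. Both sides of the last inequality scale by $|c|$ when $\xi$ is replaced by $c\xi$, so the condition depends only on the line, and $\mathcal N_\eta$ is an open neighborhood of $\mathbb P(T_A)$.

Let $E$ be an $\mathcal N_\eta$-close elliptic curve, $f:\mathbb C\to E=\mathbb C/\Gamma$ its universal cover, $G:\mathbb C\to V$ a lift of $\pi\circ f$, so that $j\circ G=\pi\circ f$, and $R$ the period map of $G$. Since $\partial_1f=f'$ and $\partial_2f=Jf'$, we have $G_w=\partial\pi(f')$ and $G_{\bar w}=\bar\partial\pi(f')$, so $|G_{\bar w}|<\eta|G_w|$ everywhere. By homotopy invariance and Lemma~\ref{lem:degree},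
\begin{equation}\label{eq:degE}
\deg E=\int_{\mathbb C/\Gamma}f^*\omega=\int_{\mathbb C/\Gamma}(j\circ G)^*\omega=\bigl(|R_1|^2-|R_2|^2\bigr)\operatorname{area}(\mathbb C/\Gamma).
\end{equation}
In particular $R\ne0$. Thus $G$ belongs to the following class.

\begin{definition}
A smooth map $G:\mathbb C\to V$ is \emph{$\eta$-admissible} if $G_w\ne0$ and $|G_{\bar w}|\le\eta|G_w|$ everywhere, and $G-R$ is bounded for some real-linear $R\ne0$. For such $G$ put $\|R\|=\max_{|w|=1}|R(w)|$ and
\[
M(p,r)=\max_{|w-p|\le r}|G(w)-G(p)|\qquad(p\in\mathbb C,\ r>0).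
\]
\end{definition}

The function $r\mapsto M(p,r)$ is continuous, nondecreasing, tends to $0$ as $r\to0$, and is positive because $dG\ne0$ at $p$. Also $|M(p,r)-r\|R\||\le2\sup|G-R|$. The class is invariant under rescaling: for $p\in\mathbb C$ and $r>0$ the map
\[
G^{p,r}(\zeta)=\frac{G(p+r\zeta)-G(p)}{M(p,r)}
\]
is $\eta$-admissible, vanishes at $0$, and has oscillation $M(p,rs)/M(p,r)$ on the disc $|\zeta|\le s$.

\subsection{Admissible maps are nearly linear at every scale}

All statements in this subsection are proved by contradiction and passage to a holomorphic limit. The compactness comes from two textbook facts. The first is the Calder\'on--Zygmund bound for the Beurling transform: there is a constant $K$ with $\|H_w\|_{L^4}\le K\|H_{\bar w}\|_{L^4}$ for all smooth compactly supported $H:\mathbb C\to\mathbb C$; applied to each coordinate, it holds for $V$-valued $H$ with constant $gK$. The second is Morrey's inequality $|H(w)-H(w')|\le K'|w-w'|^{1/2}\bigl(\|H_w\|_{L^4}+\|H_{\bar w}\|_{L^4}\bigr)$ for the same $H$.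

\begin{lemma}\label{lem:compact}
Let $0<r_0\le\infty$ and let $G_n:D(0,r_0)\to V$ be smooth maps, uniformly bounded on each compact set, with $|(G_n)_{\bar w}|\le\eta_n|(G_n)_w|$ and $\eta_n\to0$. Then a subsequence converges locally uniformly to a holomorphic map.
\end{lemma}

\begin{proof}
Let $\chi$ be smooth with compact support in $D(0,r_0)$, $0\le\chi\le1$, and $H_n=\chi G_n$. From $\chi(G_n)_w=(H_n)_w-\chi_wG_n$ we get
\[
|(H_n)_{\bar w}|\le\eta_n\chi|(G_n)_w|+|\chi_{\bar w}||G_n|\le\eta_n|(H_n)_w|+\bigl(\eta_n|\chi_w|+|\chi_{\bar w}|\bigr)|G_n|,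
\]
and the last term has $L^4$ norm at most some $K''$ independent of $n$. So $\|(H_n)_{\bar w}\|_{L^4}\le\eta_ngK\|(H_n)_{\bar w}\|_{L^4}+K''$, and once $\eta_ngK\le\frac12$ both derivatives of $H_n$ are bounded in $L^4$. By Morrey's inequality the $G_n$ are equicontinuous on the set where $\chi=1$. The Arzel\`a--Ascoli theorem and a diagonal argument give a locally uniformly convergent subsequence. Since $(G_n)_w$ is bounded in $L^4$ on compact sets, $(G_n)_{\bar w}\to0$ there, so the limit satisfies the Cauchy--Riemann equation in the sense of distributions and is holomorphic by Weyl's lemma.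
\end{proof}

To obtain a linear limit we need a growth bound at all scales at once. At very large scales $G$ looks like $R$ and $M$ doubles with the radius. The next lemma, a strict form of the three-circles theorem, carries a doubling bound down to all smaller scales. The constant $3$ is chosen larger than $2$, so that the bound holds at large scales, and smaller than $4$, so that it excludes quadratic growth.

\begin{lemma}\label{lem:three}
There is $\eta_1\in(0,1)$, depending only on $g$, such that every $\eta_1$-admissible map satisfies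
\begin{equation}\label{eq:doubling}
M(p,2r)\le3M(p,r)\qquad\text{for all }p\in\mathbb C,\ r>0 .
\end{equation}
\end{lemma}

\begin{proof}
We first show that for $\eta_1$ small, $M(p,4s)\le3M(p,2s)$ implies $M(p,2s)\le3M(p,s)$. Otherwise there are $\eta_n$-admissible counterexamples with $\eta_n\to0$. Rescale them by $\zeta\mapsto\bigl(G(p+s\zeta)-G(p)\bigr)/M(p,2s)$ to maps $G_n$ with $G_n(0)=0$ whose maximum norm is at most $3$ on $|\zeta|\le4$, equal to $1$ on $|\zeta|\le2$, and less than $\frac13$ on $|\zeta|\le1$. By Lemma~\ref{lem:compact} a subsequence converges to a holomorphic $G_\infty$ on $D(0,4)$ with $G_\infty(0)=0$, $|G_\infty|\le3$, $\max_{|\zeta|\le2}|G_\infty|=1$, $\max_{|\zeta|\le1}|G_\infty|\le\frac13$. Choose $|\zeta_0|\le2$ with $|G_\infty(\zeta_0)|=1$ and let $\phi$ be the inner product of $G_\infty$ with the unit vector $G_\infty(\zeta_0)$. Then $\phi$ is holomorphic, $|\phi|\le|G_\infty|$, $\phi(0)=0$ and $\phi(\zeta_0)=1$, so $|\zeta_0|=2$ by the maximum principle. Let $\alpha=\log_23$. On the annulus $1<|\zeta|<4$ the function $\log|\phi|-\alpha\log|\zeta/2|$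 is subharmonic. Its upper limit is at most $-\log3+\alpha\log2=0$ at the inner circle and at most $\log3-\alpha\log2=0$ at the outer circle, and it vanishes at the interior point $\zeta_0$. By the strong maximum principle it vanishes identically. Applying $2\partial_\zeta$ gives $\phi'/\phi=\alpha/\zeta$, so $\frac1{2\pi i}\oint_{|\zeta|=2}\phi'/\phi\,d\zeta=\alpha$. This integral is a winding number, and $1<\alpha<2$: a contradiction.

Now fix $p,r$ and let $q_k=M(p,2^{k+1}r)/M(p,2^kr)$. We have $q_k\to2$ as $k\to\infty$, since $M(p,s)=s\|R\|+O(1)$ with $R\neq0$, and we have shown that $q_k\le3$ implies $q_{k-1}\le3$. Hence $q_0\le3$.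
\end{proof}

\begin{proposition}\label{prop:linear}
For each $\vartheta>0$ there is $\eta_\vartheta\in(0,\eta_1]$, depending only on $\vartheta$ and $g$, such that for every $\eta_\vartheta$-admissible $G$, every $p\in\mathbb C$ and every $r>0$ there is $v\in V$ with
\[
|v|=M(p,r)/r,\qquad|G(p+w)-G(p)-vw|\le\vartheta M(p,r)\quad\text{for }|w|\le4r .
\]
\end{proposition}

\begin{proof}
The statement says that $|G^{p,r}(\zeta)-v_1\zeta|\le\vartheta$ on $|\zeta|\le4$ for some unit vector $v_1$. If it fails, there are $\eta_n$-admissible maps $G_n$ with $\eta_1\ge\eta_n\to0$, $G_n(0)=0$ and $\max_{|\zeta|\le1}|G_n|=1$ that admit no such $v_1$. By \eqref{eq:doubling}, $|G_n|\le3^k$ on $|\zeta|\le2^k$. By Lemma~\ref{lem:compact} a subsequence converges locally uniformly on $\mathbb C$ to an entire map $G_\infty$ with the same bounds. Cauchy's estimate on $|\zeta|=2^k$ bounds the Taylor coefficient of order $\nu$ by $3^k/2^{k\nu}$, which tends to $0$ for $\nu\ge2$. So $G_\infty(\zeta)=v_1\zeta$, with $|v_1|=\max_{|\zeta|\le1}|G_\infty|=1$, and this $v_1$ works for $G_n$ when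 $n$ is large.
\end{proof}

From now on $0<\vartheta\le\frac14$, and $\alpha_\pm=\log_2(2\pm\vartheta)$, so that $\frac12<\alpha_-<1<\alpha_+<2$ and $1/\alpha_--1/\alpha_+\le 1/\log_2\frac74-1/\log_2\frac94<1$.

\begin{corollary}\label{cor:scales}
Let $G$ be $\eta_\vartheta$-admissible with linear part $R$. Then $|R_1|^2-|R_2|^2\ge\frac12\|R\|^2$, and for all $p\in\mathbb C$ and $s\ge r>0$,
\begin{equation}\label{eq:scales}
\tfrac12(s/r)^{\alpha_-}M(p,r)\le M(p,s)\le3(s/r)^{\alpha_+}M(p,r).
\end{equation}
\end{corollary}

\begin{proof}
Taking $|w|\le2r$ in Proposition~\ref{prop:linear} gives $(2-\vartheta)M(p,r)\le M(p,2r)\le(2+\vartheta)M(p,r)$. If $2^k\le s/r<2^{k+1}$, then $M(p,s)\ge2^{k\alpha_-}M(p,r)\ge(s/2r)^{\alpha_-}M(p,r)$ and $M(p,s)\le(2+\vartheta)\,2^{k\alpha_+}M(p,r)$, which gives \eqref{eq:scales}.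

For the first claim apply the proposition with $p=0$ at the points $w=re^{it}$, divide by $r$, and let $r\to\infty$ along a sequence for which the vectors $v$ converge. Since $G(re^{it})/r\to R(e^{it})$ and $M(0,r)/r\to\|R\|$, the limit $v$ satisfies $|v|=\|R\|$ and $|R(e^{it})-ve^{it}|\le\vartheta\|R\|$ for all $t$. The vectors $R_1-v$ and $R_2$ are the Fourier coefficients of $t\mapsto R(e^{it})-ve^{it}$, so both have norm at most $\vartheta\|R\|$. Hence $|R_1|^2-|R_2|^2\ge\bigl((1-\vartheta)^2-\vartheta^2\bigr)\|R\|^2=(1-2\vartheta)\|R\|^2$.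
\end{proof}

\begin{remark}
The gap between the two exponents in \eqref{eq:scales} is real. The map $F$ of Section~\ref{sec:construction} is $\frac{\delta}{2-\delta}$-admissible for $V=\mathbb C$, and since $t+\theta(t)$ is increasing, $M(0,r)=re^{\theta(\log r)}$ for $r<e^T$. So $M(0,2r)=2^{1-\delta}M(0,r)$ for $e^2\le r\le\frac12e^{T-2}$, and $M(0,2r)=2M(0,r)$ for $r\le\frac12$.
\end{remark}

\subsection{Speed and the unit scale}

Proposition~\ref{prop:linear} controls $G$ only in the uniform norm, whereas the speed is a derivative of $f$. The link is that $f$ is holomorphic and uniformly close to $j\circ G$, so Cauchy's formula applies at the scale on which $G$ moves by a unit amount. This is where the condition $\operatorname{dist}(x,A)<\eta$ in the definition of $\mathcal N_\eta$ is used.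

\begin{lemma}\label{lem:unit}
There is $\eta_*\in(0,1)$, depending only on $A$ and $\pi$, such that for every $\mathcal N_{\eta_*}$-close elliptic curve, with $f$ and $G$ as in Section~\ref{ss:lift}, and all $p\in\mathbb C$, $r>0$ with $M(p,r)=1$,
\[
\tfrac12\sqrt{h_-}\le r\,|f'(p)|_h\le2\sqrt{h_+}.
\]
\end{lemma}

\begin{proof}
Otherwise there are $\mathcal N_{\eta_n}$-close curves with $\eta_n\to0$ and data $f_n,G_n,p_n,r_n$ violating the inequality. Put $\tilde f_n(\zeta)=f_n(p_n+r_n\zeta)$ and $\tilde G_n(\zeta)=G_n(p_n+r_n\zeta)$; subtracting a vector of $\Lambda$ from $G_n$, we may assume that $\tilde G_n(0)$ is bounded. For each $\vartheta>0$ we have $\eta_n\le\eta_\vartheta$ for large $n$, so Proposition~\ref{prop:linear} gives unit vectors $v_n$ with $\tilde G_n(\zeta)-\tilde G_n(0)-v_n\zeta\to0$ uniformly on $|\zeta|\le4$. After passing to a subsequence, $\tilde G_n\to z_0+v\zeta$ uniformly there, with $|v|=1$, and so $\pi\circ\tilde f_n=j\circ\tilde G_n\to f_\infty:=j(z_0+v\zeta)$. If $x\in U_0$ and $y\in A$ is a nearest point to $x$, then $\operatorname{dist}(x,\pi x)\le\operatorname{dist}(x,y)+\operatorname{dist}(\pi y,\pi x)$.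 As $\pi$ is uniformly continuous on $\overline{U_0}$ and $\operatorname{dist}(\tilde f_n,A)<\eta_n$, we get $\operatorname{dist}(\tilde f_n,\pi\circ\tilde f_n)\to0$ uniformly, hence $\tilde f_n\to f_\infty$ uniformly on $|\zeta|\le4$. On a small disc around $0$ these holomorphic maps take values in a fixed compact subset of an affine chart for large $n$, so Cauchy's formula gives $\tilde f_n'(0)\to f_\infty'(0)$. Therefore $r_n|f_n'(p_n)|_h\to|dj_{z_0}(v)|_h\in[\sqrt{h_-},\sqrt{h_+}]$, a contradiction.
\end{proof}

\subsection{From the period scale to the unit scale}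

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Given $\varepsilon>0$, choose $\vartheta\in(0,\frac14]$ with $\epsilon_1:=1/\alpha_--1/\alpha_+\le\varepsilon$, which is possible since $\alpha_\pm\to1$ as $\vartheta\to0$. Let $\eta=\min(\eta_\vartheta,\eta_*)$ and $\widetilde U_\varepsilon=\mathcal N_\eta$. Let $E$ be $\widetilde U_\varepsilon$-close, with $f,G,R,\Gamma$ as in Section~\ref{ss:lift}.

\emph{The period scale.} Let $\gamma$ be a shortest nonzero vector of $\Gamma$, $D=|\gamma|$ and $\mu=|R(\gamma)|$. For every $p$ we have $G(p+\gamma)-G(p)=R(\gamma)$, so $\mu\le M(p,D)$, and Proposition~\ref{prop:linear} with $r=D$, $w=\gamma$ gives $\mu\ge(1-\vartheta)M(p,D)$. Thus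
\begin{equation}\label{eq:mu}
\mu\le M(p,D)\le2\mu\qquad\text{for all }p\in\mathbb C:
\end{equation}
at scale $D$ the oscillation is essentially the same at all points. In particular $R(\gamma)$ is a nonzero vector of $\Lambda$, so $\mu\ge\ell_0$, the length of a shortest nonzero vector of $\Lambda$. A disc of radius $D/2$ embeds in $\mathbb C/\Gamma$, so \eqref{eq:degE} and Corollary~\ref{cor:scales} give $\deg E\ge\frac12\|R\|^2\cdot\frac\pi4D^2\ge\frac\pi8\mu^2$. Hence $\mu_1=\max(1,\mu)$ satisfies $\mu_1^2\le3\deg E$.

\emph{The unit scale.} For each $p$ choose $r(p)>0$ with $M(p,r(p))=1$; it exists because $M(p,\cdot)$ is continuous and runs from $0$ to $\infty$. We compare $r(p)$ with $D$. If $r(p)\le D$, then $M(p,D)\ge1$, so $\mu_1\le M(p,D)\le2\mu_1$ by \eqref{eq:mu}, and \eqref{eq:scales} with $r=r(p)$, $s=D$ gives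
\[
(\mu_1/3)^{1/\alpha_+}\le D/r(p)\le(4\mu_1)^{1/\alpha_-}.
\]
If $r(p)>D$, then $\ell_0\le\mu\le M(p,D)\le1$, so $\mu_1=1$, and \eqref{eq:scales} with $r=D$, $s=r(p)$ gives $(r(p)/D)^{\alpha_-}\le2/\ell_0$, hence $(\ell_0/2)^{2}\le(\ell_0/2)^{1/\alpha_-}\le D/r(p)<1$. In both cases, using $\alpha_+>1$ and $1/\alpha_-<2$,
\[
c_1\,\mu_1^{1/\alpha_+}\le D/r(p)\le16\,\mu_1^{1/\alpha_-},\qquad c_1=\min\bigl(\tfrac13,\tfrac14\ell_0^2\bigr).
\]

\emph{Conclusion.} For any $p,p'\in\mathbb C$, Lemma~\ref{lem:unit} gives
\[
\frac{|f'(p)|_h}{|f'(p')|_h}\le4\sqrt{\frac{h_+}{h_-}}\;\frac{D/r(p)}{D/r(p')}\le\frac{64}{c_1}\sqrt{\frac{h_+}{h_-}}\;\mu_1^{\epsilon_1}.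
\]
By Lemma~\ref{lem:speed}, and since $\mu_1^{2\epsilon_1}\le(3\deg E)^{\epsilon_1}\le3(\deg E)^{\varepsilon}$,
\[
\beta(E)\le C_A(\deg E)^{\varepsilon},\qquad C_A=3\Bigl(\frac{64}{c_1}\Bigr)^2\frac{h_+}{h_-},
\]
and $C_A$ depends only on $A\subset\mathbb P^N$, not on $\varepsilon$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{Voisin}
Claire Voisin, \emph{Approximately rationally or elliptically connected varieties}, arXiv:1201.3197 (2012).

\end{thebibliography}
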